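
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Abstract copolarity can be smaller than copolarity}


\begin{abstract}
The copolarity of an orthogonal representation of a compact Lie group is the least excess dimension of a linear subspace that meets all orbits and contains the normal spaces of the principal orbits it meets. Its abstract copolarity is the least dimension of a compact Lie group acting orthogonally with an isometric orbit space. We exhibit a representation of $\mathbf{SO}(4)\times\mathbb Z_2$ on $\mathbb R^{11}$ whose copolarity is $6$ and whose abstract copolarity is $5$. Its $n$-fold products show that the difference of the two invariants is unbounded.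
\end{abstract}


\section{The question and the answer}

Let $\rho:H\to\mathbf O(W)$ be an orthogonal representation of a compact Lie group on a finite-dimensional real vector space. The orbit space $W/H$ carries the quotient metric, in which the distance of two orbits is their distance as subsets of $W$. How far can $\rho$ be simplified without changing this metric space? There are two natural ways to make this precise.

The first looks inside $W$. Call a point \emph{principal} if its orbit is principal. A linear subspace $\Sigma\subset W$ is a \emph{$k$-section} if it meets every orbit and, at each of its principal points, it contains the normal space of the orbit with codimension $k$. All principal orbits have the same dimension, so $k$ is $\dim\Sigma$ minus the codimension of the principal orbits. The whole space $W$ is always a section, and a $0$-section is a subspace that meets all orbits and coincides with the normal space at each of its principal points. The least possible $k$ is the \emph{copolarity} $\mathrm c(\rho)$.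

The second looks only at the metric space $W/H$. Two representations are \emph{quotient-equivalent} if their orbit spaces are isometric. A representation $\tau:G\to\mathbf O(V)$ is \emph{reduced} if $\dim G$ is minimal in its quotient-equivalence class, and this minimum is the \emph{abstract copolarity} $\mathrm{ac}$ of every representation in the class.

For $\mathbf{SO}(n)$ on $\mathbb R^n$, $n\ge2$, every line through $0$ is a $0$-section, and the orbit space $[0,\infty)$ is also that of $\{\pm1\}$ acting on the line. Both invariants vanish, and the small representation is found on the section itself. For $\mathbf O(3)$ on pairs of vectors in $\mathbb R^3$ a smaller representation is again found on a section (Section~\ref{sec:toy}): pairs in a fixed plane $P$ form a $1$-section, on which the one-dimensional group $\mathbf O(2)$ has the same orbit space. It is known that $\mathrm{ac}(\rho)\le\mathrm c(\rho)$ always holds, and such examples might suggest equality. Whether equality holds in general is the question, taken from Panelli and Pomrehn \cite{PP}, that we answer here: it does not.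

Let $\mathbb H$ be the quaternions, $\langle a,b\rangle=\mathrm{Re}(a\bar b)$, and $\mathrm{Sp}(1)$ the group of unit quaternions. On
\[
W=\mathbb H\oplus\mathbb H\oplus\mathrm{Im}\,\mathbb H\cong\mathbb R^{11}
\]
let $G\subset\mathbf O(W)$ be the group generated by
\begin{equation}\label{eq:G}
(a,c)\cdot(p,q,u)=(ap\bar c,\,aq\bar c,\,au\bar a)\quad(a,c\in\mathrm{Sp}(1)),\qquad \varepsilon(p,q,u)=(p,-q,-u).
\end{equation}
The identity component $G^\circ$ is $\mathrm{Sp}(1)^2/\{\pm(1,1)\}\cong\mathbf{SO}(4)$ acting on $\mathbb R^4\oplus\mathbb R^4\oplus\Lambda^2_+\mathbb R^4$. The involution $\varepsilon$ commutes with $G^\circ$, and it is not in $G^\circ$, whose elements act in the same way on both summands $\mathbb H$. So $G\cong\mathbf{SO}(4)\times\mathbb Z_2$ and $\dim G=6$. Let $\rho$ be this representation of $G$, and let $\rho^n$ be the product representation of $G^n$ on $W^n$.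

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item The only section of $\rho$, for any $k$, is $W$; hence $\mathrm c(\rho)=6$.
\item The representation $\rho$ is quotient-equivalent to the representation $\tau$ on $\mathbb R^{10}$ of the five-dimensional group $K$ defined in Section~\ref{sec:reps}. Hence $\mathrm{ac}(\rho)\le5<6=\mathrm c(\rho)$.
\item In fact $\mathrm{ac}(\rho)=5$, that is, $\tau$ is reduced.
\item For every $n\ge1$ we have $\mathrm c(\rho^n)=6n$ and $\mathrm{ac}(\rho^n)\le5n$. Hence $\mathrm c-\mathrm{ac}$ is unbounded.
\end{enumerate}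
\end{theorem}

The idea is as follows. For pairs $(x,u)$ of vectors in $\mathbb R^3$, the reduction to a plane $P$ rests on one property of the cross product (Lemma~\ref{lem:dich}). In $\rho$ we keep the vector $u$, but replace $x$ by the \emph{quadratic} expression $2\,\mathrm{Im}(p\bar q)$ in $(p,q)\in\mathbb H^2$. The same property still shows that distances between orbits can be computed among the points with $x,u\in P$. But the condition $x\in P$ is no longer linear in $(p,q)$, so it does not define a section; we shall see that there is no proper section at all. On the other hand, in the linear space given by $u\in P$, the condition $x\in P$ is a single quadratic equation, and a suitable circle action on this space moves every point to a solution of the equation. Adding this circle to the symmetries that are left gives the representation $\tau$.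

Proposition~\ref{prop:isom} in Section~\ref{sec:isom} gives the quotient-equivalence in part~(2). Part~(1) is proved in Section~\ref{sec:sections}, part~(4) in Section~\ref{sec:products} and part~(3) in Section~\ref{sec:lower}. The group $G$ is disconnected, and Remark~\ref{rem:eps} shows where this is used; we make no claim about connected groups.

\section{Two vectors in space}\label{sec:toy}

For a compact group $L\subset\mathbf O(E)$, orbit distances are given by
\begin{equation}\label{eq:dist}
d(Lw,Lw')^2=|w|^2+|w'|^2-2\max_{g\in L}\langle w,gw'\rangle .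
\end{equation}
To compare two orbit spaces we therefore compare maxima of inner products. Fix a plane $P\subset\mathbb R^3$ through $0$. The comparison rests on the following observation.

\begin{lemma}\label{lem:dich}
Let $x,u\in P$ be linearly independent, $y,v\in\mathbb R^3$ and $\mu>0$. If $\mu\,x\times y+u\times v=0$, then $y,v\in P$.
\end{lemma}

\begin{proof}
If $x\times y\ne0$, then also $u\times v\ne0$, and the planes $\mathrm{span}(x,y)$ and $\mathrm{span}(u,v)$ have the same normal line, so they are equal. This plane contains $x$ and $u$, so it is $P$. If $x\times y=0$, then $u\times v=0$ as well, so $y\in\mathbb Rx\subset P$ and $v\in\mathbb Ru\subset P$.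
\end{proof}

Consider $\mathbf O(3)$ acting diagonally on $\mathbb R^3\oplus\mathbb R^3$, and $\mathbf O(2)=\mathbf O(P)$ acting on $P\oplus P$. Every $\mathbf O(3)$-orbit meets $P\oplus P$, because two vectors lie in a plane. We claim that the inclusion of $P\oplus P$ induces an isometry $(P\oplus P)/\mathbf O(2)\to(\mathbb R^3\oplus\mathbb R^3)/\mathbf O(3)$. By \eqref{eq:dist} this means that for $x,u,x',u'\in P$ the function
\[
F(O)=\langle x,Ox'\rangle+\langle u,Ou'\rangle
\]
has the same maximum over $\mathbf O(3)$ as over $\mathbf O(2)$. The first maximum is at least the second, because elements of $\mathbf O(P)$ extend to $\mathbf O(3)$. Both are continuous in the data, so we may assume that $x,u$ are independent and $x',u'$ are independent. Let $O\in\mathbf O(3)$ be a maximum point. Differentiating along rotations with angular velocity $e\in\mathbb R^3$ gives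
\[
0=\langle x,e\times Ox'\rangle+\langle u,e\times Ou'\rangle=-\langle e,\;x\times Ox'+u\times Ou'\rangle\quad\text{for all }e .
\]
By Lemma~\ref{lem:dich} with $\mu=1$, $Ox'$ and $Ou'$ lie in $P$. As $x',u'$ span $P$, we have $O(P)=P$, and the value $F(O)$ is attained by $O|_P\in\mathbf O(2)$.

The same lemma shows that $P\oplus P$ is a $1$-section. The principal orbits are those of independent pairs (they have dimension $3$, all others less). The normal space at $(x,u)$ consists of the $(y,v)$ with $\langle e\times x,y\rangle+\langle e\times u,v\rangle=0$ for all $e$, that is, $x\times y+u\times v=0$. For independent $x,u\in P$ it lies in $P\oplus P$. Its dimension is $6-3=3$ and $\dim(P\oplus P)=4$, so $k=1$.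

Here Lemma~\ref{lem:dich} does two jobs: it compares the orbit spaces, and it controls the normal spaces. In the example below it still does the first job, but not the second.

\section{The two representations}\label{sec:reps}

Identify $\mathrm{Im}\,\mathbb H$ with $\mathbb R^3$; then $[a,b]=ab-ba=2\,a\times b$ for $a,b\in\mathrm{Im}\,\mathbb H$. From now on $P=\mathrm{span}(i,j)$, and
\[
V=\mathbb H\oplus\mathbb H\oplus P\subset W,\qquad \dim V=10 .
\]
Let $K\subset\mathbf O(V)$ be the group generated by
\begin{align*}
(\theta_1,\theta_2,c)\cdot(p,q,u)&=(e^{k\theta_1}p\bar c,\;e^{k\theta_2}q\bar c,\;e^{k(\theta_1+\theta_2)}u)\qquad(\theta_1,\theta_2\in\mathbb R,\ c\in\mathrm{Sp}(1)),\\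
\kappa(p,q,u)&=(ipi^{-1},\;iqi^{-1},\;iui^{-1}),
\end{align*}
and let $\tau$ be the inclusion of $K$ in $\mathbf O(V)$. We have $\kappa^2=1$ and $\kappa(\theta_1,\theta_2,c)\kappa^{-1}=(-\theta_1,-\theta_2,ici^{-1})$, so $K$ is compact and its identity component is the image of $T^2\times\mathrm{Sp}(1)$. The homomorphism from $T^2\times\mathrm{Sp}(1)$ has finite kernel, since $e^{k\theta_1}p\bar c=p$ for all $p\in\mathbb H$ forces $c=e^{k\theta_1}=\pm1$, and likewise for $q$. So $\dim K=5$. In complex terms, $\tau$ is a representation of $(T^2\times\mathrm{SU}(2))\rtimes\mathbb Z_2$ on $\mathbb C^2\oplus\mathbb C^2\oplus\mathbb C$.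

Both groups contain the factor $\mathrm{Sp}(1)\ni c$ acting on $\mathbb H^2$ from the right. We divide by it first. For $(p,q)\in\mathbb H^2$ put
\[
Y=(x,y_1,y_2)\in\mathrm{Im}\,\mathbb H\oplus\mathbb R\oplus\mathbb R,\qquad x=2\,\mathrm{Im}(p\bar q),\quad y_1=2\,\mathrm{Re}(p\bar q),\quad y_2=|p|^2-|q|^2 .
\]
Since $|x|^2+y_1^2=4|p|^2|q|^2$, we have $|Y|=|p|^2+|q|^2$. The map $(p,q)\mapsto Y$ is onto $\mathbb R^5$: given $Y$, take $q=\sqrt{(|Y|-y_2)/2}$; if $q\neq0$ put $p=(y_1+x)/(2q)$, and if $q=0$, so that $x=y_1=0$, put $p=\sqrt{|Y|}$.

\begin{lemma}\label{lem:hopf}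
For $(p,q),(p',q')\in\mathbb H^2$ with images $Y,Y'$,
\[
\max_{c\in\mathrm{Sp}(1)}\langle(p,q),(p'\bar c,q'\bar c)\rangle=\sqrt{\tfrac12\big(|Y||Y'|+\langle Y,Y'\rangle\big)} .
\]
\end{lemma}

\begin{proof}
The inner product is $\mathrm{Re}\big(c(\bar p'p+\bar q'q)\big)$, with maximum $|\bar p'p+\bar q'q|=|\bar pp'+\bar qq'|$. Its square is
\[
|p|^2|p'|^2+|q|^2|q'|^2+2\,\mathrm{Re}(\bar pp'\bar q'q)=|p|^2|p'|^2+|q|^2|q'|^2+2\langle p\bar q,p'\bar q'\rangle .
\]
Now $|Y||Y'|+y_2y_2'=2|p|^2|p'|^2+2|q|^2|q'|^2$ and $\langle x,x'\rangle+y_1y_1'=4\langle p\bar q,p'\bar q'\rangle$.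
\end{proof}

\noindent\textbf{Induced actions.} In both groups $c$ acts trivially on $(Y,u)$. In $G$ the element $a$ maps $x\mapsto ax\bar a$, $u\mapsto au\bar a$ and fixes $y_1,y_2$, while
\begin{equation}\label{eq:eps}
\varepsilon:(x,u,y_1,y_2)\mapsto(-x,-u,-y_1,y_2).
\end{equation}
For $K$ write $2p\bar q=\eta+\zeta$ with $\eta\in\mathrm{span}(1,k)$ and $\zeta\in P$. Since $2p\bar q\mapsto e^{k\theta_1}(\eta+\zeta)e^{-k\theta_2}$ and $\zeta e^{-k\theta_2}=e^{k\theta_2}\zeta$, the element $(\theta_1,\theta_2)$ maps
\[
\zeta\mapsto e^{k(\theta_1+\theta_2)}\zeta,\qquad u\mapsto e^{k(\theta_1+\theta_2)}u,\qquad \eta\mapsto e^{k(\theta_1-\theta_2)}\eta,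
\]
and fixes $y_2$. Conjugation by $i$ fixes $1,i$ and changes the sign of $j,k$. So $\kappa$ acts on $\zeta,u\in P$ by one and the same reflection, on $\mathrm{span}(1,k)$ by a reflection, and fixes $y_2$. Since $\theta_1+\theta_2$ and $\theta_1-\theta_2$ are arbitrary, $K$ induces on $(\zeta,u,\eta)$ exactly the transformations
\begin{equation}\label{eq:Kact}
(O\zeta,\,Ou,\,O'\eta),\qquad O,O'\in\mathbf O(2),\quad \det O=\det O' .
\end{equation}

\noindent\textbf{The common domain.} Let
\[
M=\{(p,q,u)\in W:\ u\in P,\ x\in P\}\subset V\subset W .
\]
Inside $V$ it is given by the single equation $\eta\in\mathbb R$, and on $M$ we have $\zeta=x$ and $\eta=y_1$. Every $G$-orbit meets $M$, because some $a$ rotates $x$ and $u$ into $P$. Every $K$-orbit in $V$ meets $M$, because $\eta$ can be rotated into $\mathbb R$. This explains the torus in $K$: one circle, acting through $\theta_1+\theta_2$, rotates $x$ and $u$ within $P$, as the rotations of $P$ in $G$ do; the other, acting through $\theta_1-\theta_2$, rotates $\eta$ and thereby reduces $V$ to the nonlinear set $M$.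

\section{The orbit spaces are isometric}\label{sec:isom}

We adapt the comparison of maxima in Section~\ref{sec:toy}. The only change is that $\langle x,Ox'\rangle$ now enters through an increasing function.

\begin{lemma}\label{lem:planar}
Let $x,u,x',u'\in P$ and $C\ge|x||x'|$. For an orthogonal map $O$ of $\mathrm{Im}\,\mathbb H$ or of $P$ put
\[
f(O)=\sqrt{\tfrac12\big(C+\langle x,Ox'\rangle\big)}+\langle u,Ou'\rangle .
\]
Then $\max_{\mathbf O(3)}f=\max_{\mathbf O(2)}f$.
\end{lemma}

\begin{proof}
Elements of $\mathbf O(2)=\mathbf O(P)$ extend to $\mathbf O(3)$, so ``$\ge$'' is clear. Both sides are continuous in $(x,u,x',u',C)$, so we may assume that $x,u$ are independent, $x',u'$ are independent, and $C>|x||x'|$. Then $f$ is smooth on $\mathbf O(3)$. At a maximum point $O$ the derivative along rotations gives, as in Section~\ref{sec:toy},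
\[
\mu\,x\times Ox'+u\times Ou'=0,\qquad \mu=\frac1{4\sqrt{\frac12(C+\langle x,Ox'\rangle)}}>0 .
\]
By Lemma~\ref{lem:dich}, $Ox',Ou'\in P$. So $O(P)=P$, and $f(O)=f(O|_P)$.
\end{proof}

\begin{proposition}\label{prop:isom}
The identity of $M$ induces an isometry $W/G\to V/K$. Hence $\mathrm{ac}(\rho)\le\dim K=5$.
\end{proposition}

\begin{proof}
Since $M$ meets all orbits of both groups, it suffices to show that any two points of $M$ have the same orbit distance for $G$ as for $K$; then $Gw\mapsto Kw$, $w\in M$, is a well-defined isometry. By \eqref{eq:dist} we must show that for $w=(p,q,u)$ and $w'=(p',q',u')$ in $M$ the maxima of $\langle w,gw'\rangle$ over $G$ and over $K$ agree. Put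
\[
C=|Y||Y'|+|y_1y_1'|+y_2y_2' .
\]
By Cauchy--Schwarz $|Y||Y'|\ge|x||x'|+|y_1y_1'|+|y_2y_2'|$, so $C\ge|x||x'|$ and Lemma~\ref{lem:planar} applies. In both groups we first maximize over $c$. By Lemma~\ref{lem:hopf} this gives
\[
\sqrt{\tfrac12\big(|Y||Y'|+\langle Y,gY'\rangle\big)}+\langle u,gu'\rangle ,
\]
where $gY'$ is the image of $Y'$ under the induced action.

\emph{The group $G$.} It remains to maximize
\[
\sqrt{\tfrac12\big(|Y||Y'|+\langle x,sRx'\rangle+s\,y_1y_1'+y_2y_2'\big)}+\langle u,sRu'\rangle
\]
over $R\in\mathbf{SO}(3)$ and $s=\pm1$. Fix $s$. The maps $sR$, $R\in\mathbf{SO}(3)$, form one of the two components of $\mathbf O(3)$. The reflection in $P$ fixes $x'$ and $u'$, so composing $sR$ with it leads to the other component without changing the pair $(sRx',sRu')$. Hence, for either sign $s$, these pairs run through all $(Ox',Ou')$ with $O\in\mathbf O(3)$. So $s$ can be chosen independently of $O$, and the best choice is $s\,y_1y_1'=|y_1y_1'|$. The maximum over $G$ is $\max_{\mathbf O(3)}f$.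

\emph{The group $K$.} Since $\langle Y,Y'\rangle=\langle\zeta,\zeta'\rangle+\langle\eta,\eta'\rangle+y_2y_2'$, by \eqref{eq:Kact} it remains to maximize
\[
\sqrt{\tfrac12\big(|Y||Y'|+\langle\zeta,O\zeta'\rangle+\langle\eta,O'\eta'\rangle+y_2y_2'\big)}+\langle u,Ou'\rangle
\]
over $O,O'\in\mathbf O(2)$ with $\det O=\det O'$. For either value of $\det O'$ the maximum of $\langle\eta,O'\eta'\rangle$ is $|\eta||\eta'|$, and on $M$ this is $|y_1y_1'|$, while $\zeta=x$ and $\zeta'=x'$. The maximum over $K$ is $\max_{\mathbf O(2)}f$.

By Lemma~\ref{lem:planar} the two maxima agree.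
\end{proof}

\begin{remark}\label{rem:eps}
The involutions $\varepsilon$ and $\kappa$ are needed for this comparison. The points $(1,1,0)$ and $(1,-1,0)$ of $M$ have $y_1=2$ and $y_1=-2$. They lie in one $K$-orbit (take $\theta_1=0$, $\theta_2=\pi$, $c=1$), but not in one orbit of $G^\circ$, which fixes $y_1$. Without $\kappa$, the oriented angle from $\zeta$ to $u$ in $P$ would be an invariant of the second group, whereas the half-turns of $\mathbb R^3$ about axes in $P$ reverse it.
\end{remark}

\section{Sections of $\rho$}\label{sec:sections}

We now show that $\rho$ has no section other than $W$. A section contains the normal space at each of its principal points; this produces new points of the section, with new normal spaces, and we show that the process ends only at $W$.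

Let
\[
\mathcal R=\{w\in W: x,u\text{ linearly independent}\},\qquad \mathcal R'=\mathcal R\cap\{y_1\ne0\}.
\]
Both are $G$-invariant complements of proper algebraic subsets; for instance $(1,1+i,j)\in\mathcal R'$, with $x=-2i$ and $y_1=2$. Suppose $(a,c)$ fixes $w\in\mathcal R$. Then $a$ commutes with the independent vectors $x$ and $u$, so $a=\pm1$. Since $x\ne0$, also $p\ne0$, and $ap\bar c=p$ gives $c=a$; so $(a,c)$ acts trivially on $W$. Hence all orbits in $\mathcal R$ have dimension $6$. On $\mathcal R'$ the elements of $\varepsilon G^\circ$ have no fixed points either, because they change the sign of $y_1$. So points of $\mathcal R'$ have trivial isotropy group and are principal.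

For $w\in\mathcal R$ let $\nu_w$ be the normal space of $Gw$ at $w$. It has dimension $5$ and depends continuously on $w\in\mathcal R$. The orbit tangent vectors at $w=(p,q,u)$ are $(\sigma p-p\gamma,\ \sigma q-q\gamma,\ [\sigma,u])$ with $\sigma,\gamma\in\mathrm{Im}\,\mathbb H$. Using
\[
\langle p\gamma,\dot p\rangle=\langle\gamma,\bar p\dot p\rangle,\qquad \langle\sigma p,\dot p\rangle=\langle\sigma,\dot p\bar p\rangle,\qquad \langle[\sigma,u],\dot u\rangle=\langle\sigma,[u,\dot u]\rangle ,
\]
we see that $(\dot p,\dot q,\dot u)\in\nu_w$ if and only if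
\begin{equation}\label{eq:normal}
\mathrm{Im}(\bar p\dot p+\bar q\dot q)=0,\qquad \mathrm{Im}(\dot p\bar p+\dot q\bar q)+[u,\dot u]=0 .
\end{equation}
We solve these equations where they are simplest. Let $\mathbb C=\mathrm{span}(1,i)$, and for $z\in\mathbb C$ let $\operatorname{im}z\in\mathbb R$ be the coefficient of $i$.

\begin{lemma}\label{lem:normal}
Let $w=(\alpha,\beta,tj)$ with $\alpha,\beta\in\mathbb C$, $t\in\mathbb R$, $\delta=\operatorname{im}(\bar\alpha\beta)$ and $\delta t\ne0$. Then $w\in\mathcal R$, and $\nu_w$ is spanned by
\[
\{(p_1,q_1,0):\ p_1,q_1\in\mathbb C,\ \operatorname{im}(\bar\alpha p_1+\bar\beta q_1)=0\},\qquad (0,0,j),\qquad n_w=(-\bar\beta tj,\ \bar\alpha tj,\ \delta i).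
\]
\end{lemma}

\begin{proof}
The vectors $x=2\,\mathrm{Im}(\alpha\bar\beta)=-2\delta i$ and $u=tj$ are independent. Write $\dot p=p_1+p_2j$ and $\dot q=q_1+q_2j$ with $p_1,p_2,q_1,q_2\in\mathbb C$, and $\dot u=u_1i+u_2j+u_3k$. Then $[tj,\dot u]=2tu_3\,i-2tu_1\,k$. Since $j\bar\alpha=\alpha j$, $j\bar\beta=\beta j$ and $k=ij$, separating the components in $\mathbb C$ and $\mathbb Cj$ turns \eqref{eq:normal} into
\begin{align*}
\operatorname{im}(\bar\alpha p_1+\bar\beta q_1)&=0, & \bar\alpha p_2+\bar\beta q_2&=0,\\
\operatorname{im}(\bar\alpha p_1+\bar\beta q_1)+2tu_3&=0, & \alpha p_2+\beta q_2&=2tu_1i .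
\end{align*}
The left column says $u_3=0$ and $\operatorname{im}(\bar\alpha p_1+\bar\beta q_1)=0$. The upper right equation says $p_2=-\bar\beta\lambda$, $q_2=\bar\alpha\lambda$ with $\lambda\in\mathbb C$. Then $\alpha p_2+\beta q_2=\lambda(\bar\alpha\beta-\alpha\bar\beta)=2i\delta\lambda$, so the last equation says $\lambda=tu_1/\delta$. The free parameters are $(p_1,q_1)$, subject to the stated condition, $u_2$ and $u_1$; taking $u_1=\delta$ gives $n_w$.
\end{proof}

Let $w_0=(1,i,j)$. By the lemma, $w_0\in\mathcal R$ and $n_{w_0}=(k,j,i)$.

\begin{proposition}\label{prop:P}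
Let $\Sigma\subset W$ be a linear subspace with $w_0\in\Sigma$ and $\nu_w\subset\Sigma$ for all $w\in\Sigma\cap\mathcal R$. Then $\Sigma=W$.
\end{proposition}

\begin{proof}
\emph{Step 1: $\mathbb C\oplus\mathbb C\oplus\mathbb Rj\subset\Sigma$.} By Lemma~\ref{lem:normal}, $(1,0,0)$ and $(0,0,j)$ lie in $\nu_{w_0}\subset\Sigma$. So $w_1=(2,i,j)\in\Sigma\cap\mathcal R$. The normal spaces at $w_0$ and $w_1$ contain the real hyperplanes $\operatorname{im}(p_1-iq_1)=0$ and $\operatorname{im}(2p_1-iq_1)=0$ of $\mathbb C\oplus\mathbb C\oplus0$. They are different, so together they span $\mathbb C\oplus\mathbb C\oplus0$.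

\emph{Step 2: $\mathbb H\oplus\mathbb H\oplus P\subset\Sigma$.} By Step~1, $n_w\in\Sigma$ for all $w=(\alpha,\beta,tj)$ with $\delta t\ne0$. Subtracting $n_w$ for $t=1$ from $n_w$ for $t=2$ we get $(-\bar\beta j,\bar\alpha j,0)\in\Sigma$ for all $(\alpha,\beta)$ in the nonempty open set $\delta\ne0$. These vectors span $\mathbb Cj\oplus\mathbb Cj\oplus0$. Now $\mathbb H\oplus\mathbb H\oplus\mathbb Rj\subset\Sigma$, and $n_w\in\Sigma$ gives $(0,0,i)\in\Sigma$.

\emph{Step 3: $(0,0,k)\in\Sigma$.} Choose $a=e^{j\theta}$ with $ai\bar a=k$. Then $(a,a)\cdot w_0=(1,k,j)$ lies in $\mathcal R$, which is $G$-invariant, and in $\Sigma$ by Step~2. Its normal space $(a,a)\nu_{w_0}$ contains $(a,a)\cdot(k,j,i)=(ak\bar a,\,aj\bar a,\,k)$. By Step~2 the first two entries can be subtracted within $\Sigma$, so $(0,0,k)\in\Sigma$.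
\end{proof}

\begin{remark}
The subspace obtained in Step~2 is $V$. Step~3 shows how $V$ fails to satisfy the hypothesis of Proposition~\ref{prop:P}: at $(1,k,j)\in V$ we have $x=-2k\notin P$, so this point is outside $M$, and there a normal vector leaves $V$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
Let $\Sigma$ be a section. It meets every orbit, hence the $G$-invariant set $\mathcal R'$. So $\Sigma\cap\mathcal R'$ is nonempty and Zariski open in $\Sigma$, hence dense in $\Sigma$. For $w\in\Sigma\cap\mathcal R'$ the orbit is principal, so $\nu_w\subset\Sigma$. Since $w\mapsto\nu_w$ is continuous on $\mathcal R$, it follows that $\nu_w\subset\Sigma$ for all $w\in\Sigma\cap\mathcal R$. (This extension is needed because $y_1(w_0)=0$, so $w_0\notin\mathcal R'$.) For $g\in G$ the subspace $g\Sigma$ is again a section. As $\Sigma$ meets $Gw_0$, we may assume $w_0\in\Sigma$, and Proposition~\ref{prop:P} gives $\Sigma=W$. So $W$ is the only section, with $k=11-5=6$.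
\end{proof}

Together with Proposition~\ref{prop:isom} this proves parts~(1) and~(2) of Theorem~\ref{thm:main}.

\section{Products: the gap is unbounded}\label{sec:products}

\begin{proof}[Proof of Theorem~\ref{thm:main}(4)]
The orbit space of a product representation is the metric product of the orbit spaces. So $W^n/G^n=(W/G)^n\cong(V/K)^n=V^n/K^n$, and $\mathrm{ac}(\rho^n)\le5n$.

Let $\Sigma\subset W^n$ be a section of $\rho^n$. Points of $\mathcal R'^{\,n}$ have trivial isotropy in $G^n$, so they are principal, and the normal space at $(w_1,\dots,w_n)\in\mathcal R^n$ is $\bigoplus_i\nu_{w_i}$. By the same density and continuity argument as in Section~\ref{sec:sections}, applied to $\Sigma\cap\mathcal R'^{\,n}$, we have $\bigoplus_i\nu_{w_i}\subset\Sigma$ for all $(w_1,\dots,w_n)\in\Sigma\cap\mathcal R^n$, and after replacing $\Sigma$ by a translate under $G^n$ we may assume $(w_0,\dots,w_0)\in\Sigma$. Put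
\[
S=\{w\in W:(w,0,\dots,0)\in\Sigma\}.
\]
Since $w_0\in\nu_{w_0}$ (orbits are tangent to spheres), we have $w_0\in S$, and by subtraction $(0,w_0,\dots,w_0)\in\Sigma$. If $w\in S\cap\mathcal R$, then $(w,w_0,\dots,w_0)\in\Sigma\cap\mathcal R^n$, so $\nu_w\subset S$. By Proposition~\ref{prop:P}, $S=W$. The same argument with the factors permuted shows that $\Sigma$ contains every factor, so $\Sigma=W^n$. Hence $\mathrm c(\rho^n)=11n-5n=6n$, and $\mathrm c(\rho^n)-\mathrm{ac}(\rho^n)\ge n$.
\end{proof}

\section{No group of dimension four will do}\label{sec:lower}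

Let $X=W/G$, and let $K'\to\mathbf O(V')$ be any representation quotient-equivalent to $\rho$, with isometry $\varphi:X\to V'/K'$. We show $\dim K'\ge5$. To see where to look, consider $\tau$ at the point $(0,0,i)$: its orbit has dimension $1$, and its isotropy group acts on the normal space with principal orbits of dimension $4$. We show that both numbers are forced, as lower bounds, by the geometry of $X$ at and near the corresponding point.

\subsection{Facts used}\label{sub:facts}
Let $L$ be a compact Lie group acting orthogonally on $E$.

(F1) For $v\in E$ let $\nu_v$ be the normal space of $Lv$ at $v$. The isotropy group $L_v$ acts on $\nu_v$. By the slice theorem the tangent cone of $E/L$ at $Lv$ is isometric to $\nu_v/L_v$, with base point the class of $0$, and the dimension of the principal $L$-orbits is $\dim Lv$ plus the dimension of the principal $L_v$-orbits in $\nu_v$. Tangent cones are preserved by isometries.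

(F2) The principal points form an open dense subset of $E$, and of the unit sphere $S(E)$. On it the projection to the orbit space is a Riemannian submersion, with the orbits as fibers, and the quotient metric is locally the distance of the Riemannian metric of the base. Isometries between Riemannian manifolds are smooth.

(F3) O'Neill's formula: for a Riemannian submersion and orthonormal horizontal vectors $\xi,\eta$, the sectional curvature of the base is that of the total space plus $3|A_\xi\eta|^2$. Here $A_\xi\eta$, the vertical part of $\nabla_\xi\eta$ for a horizontal extension of $\eta$, is bilinear and alternating in the horizontal vectors $\xi,\eta$.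

(F4) If $z,z'\in E$ are unit vectors whose orbits have distance $2$, then $|lz-z'|=2$ and so $lz=-z'$ for all $l\in L$. Hence $z$ is fixed by $L$ and $z'=-z$.

\medskip
\noindent\textbf{Normalization.} By scaling, $X$ is a cone with vertex $0$, so it is isometric to its tangent cone at $0$. Let $K'v_0=\varphi(0)$. By (F1), $X$ is isometric to $\nu_{v_0}/K'_{v_0}$, with vertex corresponding to $0$. So $K'_{v_0}$ acting on $\nu_{v_0}$ is again quotient-equivalent to $\rho$, and $\dim K'_{v_0}\le\dim K'$. Replacing $K'$ by this representation, we may assume $\varphi(0)=0$.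

\subsection{The tangent cone at a distinguished point}
Let $u_0\in\mathrm{Im}\,\mathbb H$ with $|u_0|=1$ and $x_0=G(0,0,u_0)\in X$. The normal space is $\mathbb H^2\oplus\mathbb Ru_0$. The isotropy group $\Gamma$ consists of the $(a,c)$ with $au_0\bar a=u_0$ and the $\varepsilon(a,c)$ with $au_0\bar a=-u_0$; it fixes the summand $\mathbb Ru_0$ pointwise. Write $x=x_\perp+x_\parallel u_0$ with $x_\perp\perp u_0$. Elements of the first kind rotate $x_\perp$, through all angles, and fix $x_\parallel,y_1,y_2$. For elements of the second kind, conjugation by $a$ is a half-turn about an axis in $u_0^\perp$; by \eqref{eq:eps} they fix $x_\parallel$ and $y_2$, act on $x_\perp$ by a reflection (all reflections of $u_0^\perp$ occur), and change the sign of $y_1$.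

Let $(p,q),(p',q')$ be unit vectors of $\mathbb H^2$, so $|Y|=|Y'|=1$. Whichever sign $y_1'$ is given, $x_\perp'$ can be turned into the direction of $x_\perp$. So Lemma~\ref{lem:hopf} gives
\[
\max_{g\in\Gamma}\langle(p,q),g(p',q')\rangle=\sqrt{\tfrac12(1+\cos\theta)}=\cos\tfrac\theta2,
\]
where $\theta\in[0,\pi]$ is the angle between the unit vectors $(|x_\perp|,x_\parallel,|y_1|,y_2)$ and $(|x'_\perp|,x'_\parallel,|y'_1|,y'_2)$ of $\mathbb R^4$. Since $Y$ takes all values in the unit sphere, we obtain
\[
T_{x_0}X\cong\mathbb R\times C(Q),\qquad Q=\{(s,x_\parallel,y_1,y_2)\in\mathbb R^4:\ \text{unit vectors with } s\ge0,\ y_1\ge0\},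
\]
where $C(Q)$ is the Euclidean cone and $d_Q$ is \emph{half} the angle in $\mathbb R^4$. So $Q$ is a quarter of a round $3$-sphere of radius $\frac12$. Its interior has curvature $4$ and its diameter is $\frac\pi2$.

Now let $v'\in V'$ with $K'v'=\varphi(x_0)$, and put $L=K'_{v'}$. Since $\varphi(0)=0$, we have $v'\ne0$. By (F1), $\nu_{v'}/L$ is isometric to $\mathbb R\times C(Q)$ with $0$ corresponding to the vertex. The points $(\pm1,\text{vertex})$ have distance $1$ from the vertex and distance $2$ from each other. By (F4) they come from unit vectors $\pm z$ with $z$ fixed by $L$. Put $\nu_{v'}=\mathbb Rz\oplus E$. For a unit vector $v\in\nu_{v'}$ over a point with $\mathbb R$-coordinate $t$, the squared distance to $(1,\text{vertex})$ is $|v-z|^2=2-2\langle v,z\rangle$ on one side and $(1-t)^2+(1-t^2)=2-2t$ on the other. So $\langle v,z\rangle=t$, and the unit vectors of $E$ are exactly the unit vectors over the copy $\{0\}\times Q$ of $Q$ in $\mathbb R\times C(Q)$. By \eqref{eq:dist},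
\begin{equation}\label{eq:Q}
\max_{l\in L}\langle v,lv_1\rangle=\cos d_Q(\mathsf q,\mathsf q_1)\qquad\text{for unit }v,v_1\in E\text{ over }\mathsf q,\mathsf q_1\in Q .
\end{equation}
In other words, $S(E)/L$ with the angle metric is $Q$. Let $d''$ be the dimension of the principal $L$-orbits in $E$. Then $\dim E=d''+4$, and by (F1) the principal $K'$-orbits have dimension
\begin{equation}\label{eq:sum}
d'=\dim K'v'+d'' .
\end{equation}

\subsection{The isotropy group: $d''\ge4$}
First, curvature gives $d''\ge3$. By (F2) some principal orbit of $L$ in $S(E)$ lies over an interior point of $Q$, and near it $S(E)\to Q$ is a Riemannian submersion from curvature $1$ to curvature $4$. So (F3) reads $4=1+3|A_\xi\eta|^2$ for all orthonormal horizontal $\xi,\eta$. Hence the linear map $\Lambda^2\mathbb R^3\to(\text{vertical space})$, $\xi\wedge\eta\mapsto A_\xi\eta$, on the second exterior power of the horizontal space does not vanish on nonzero decomposable vectors. Every element of $\Lambda^2\mathbb R^3$ is decomposable, so this map is injective and $d''\ge3$.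

It remains to exclude $d''=3$. We do this by a parity argument, which uses that the edge $\{s=y_1=0\}$ of $Q$ is a full great circle and so contains pairs of antipodal points: each such pair splits $E$ into two subspaces, and comparing different pairs shows that these have equal dimension.

\begin{lemma}\label{lem:even}
The number $d''$ is even.
\end{lemma}

\begin{proof}
The group $L$ fixes no unit vector $n\in E$: otherwise the orbits $\{n\}$ and $\{-n\}$ would have angle $\pi$, while by \eqref{eq:Q} angles are at most $\frac\pi2$. Hence for every $z_1\in E$ the $L$-invariant vector $\int_Llz_1\,dl$ (Haar measure) is zero.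

Let $\pm e$ be antipodal points of the edge, so $d_Q(e,-e)=\frac\pi2$, and $-e$ is the only point of $Q$ at distance $\frac\pi2$ from $e$. Let $z_e\in E$ be a unit vector over $e$, and $E_e$ the span of $Lz_e$. We claim that the unit vectors over $-e$ are exactly the unit vectors of $E_e^\perp\subset E$. If $v\perp E_e$ is a unit vector, then $\langle v,lz_e\rangle=0$ for all $l$, so by \eqref{eq:Q} $v$ lies over a point at distance $\frac\pi2$ from $e$, that is, over $-e$. Conversely, if $v$ lies over $-e$, then $\langle v,lz_e\rangle\le0$ for all $l$ by \eqref{eq:Q}. The integral of this continuous function over $L$ is $0$, so it vanishes identically and $v\perp E_e$.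

The unit vectors over $-e$ form a single orbit, whose span is $E_{-e}$. Hence $E_{-e}=E_e^\perp$, and its unit sphere is the set of unit vectors over $-e$. Exchanging the roles of $e$ and $-e$, the set of unit vectors over $e$ is the unit sphere of $E_{-e}^\perp=E_e$. So
\[
E=E_e\oplus E_{-e},
\]
and this holds for every antipodal pair on the edge.

Let $e$ and $f$ be edge points at angle $\frac\pi2$ in $\mathbb R^4$, so that $d_Q(\pm e,f)=\frac\pi4$. By \eqref{eq:Q}, for each unit vector $v\in E_e$ there is a unit vector $v_1\in E_f$ with $\langle v,v_1\rangle=\cos\frac\pi4>0$. So orthogonal projection $E_e\to E_f$ is injective and $\dim E_e\le\dim E_f$. By symmetry equality holds. The same argument with $-e$ gives $\dim E_{-e}=\dim E_f$. Therefore $\dim E=2\dim E_e$ is even, and so is $d''=\dim E-4$.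
\end{proof}

Since $d''\ge3$ and $d''$ is even, $d''\ge4$.

\subsection{The orbit moves: $\dim K'v'\ge1$}
If $K'v'$ were finite, $v'$ would be fixed by the identity component of $K'$, and all curvatures of the orbit space in the direction of $v'$ would vanish. We show that on an open set $X$ has no such direction besides the radial one.

Let a compact Lie group with Lie algebra $\mathfrak l$ act orthogonally on a vector space, and let $v$ be a principal point. The total space is flat, so (F3) says $\langle R(\xi,\eta)\eta,\xi\rangle=3|A_\xi\eta|^2$ for the curvature of the orbit space. For $Z\in\mathfrak l$, differentiating $\langle\eta,Zv\rangle=0$ along $\xi$ gives $\langle A_\xi\eta,Zv\rangle=-\langle Z\xi,\eta\rangle$. So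
\[
\mathcal N_v=\{\xi\in\nu_v:\ \langle Z\xi,\eta\rangle=0\ \text{ for all }Z\in\mathfrak l,\ \eta\in\nu_v\}
\]
corresponds to the set of $\xi$ in the tangent space of the orbit space with $\langle R(\xi,\eta)\eta,\xi\rangle=0$ for all $\eta$. It is a linear subspace determined by the metric of the orbit space. It always contains $v$.

\begin{lemma}\label{lem:null}
There is a nonempty open set of principal orbits in $X$ where $\dim\mathcal N\le1$.
\end{lemma}

\begin{proof}
The definition of $\mathcal N_w$ makes sense for all $w\in\mathcal R$. We show that $\mathcal N_{w_0}=\mathbb Rw_0$. By Lemma~\ref{lem:normal}, $\nu_{w_0}$ has the basis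
\[
E_1=(1,0,0),\quad E_2=(0,i,0),\quad E_3=(0,0,j),\quad E_4=(i,1,0),\quad E_5=(k,j,i).
\]
Let $\xi=\sum a_mE_m\in\mathcal N_{w_0}$. For $Z_i:(\dot p,\dot q,\dot u)\mapsto(i\dot p,i\dot q,[i,\dot u])$ we have
\[
\begin{gathered}
Z_iE_1=(i,0,0),\quad Z_iE_2=(0,-1,0),\quad Z_iE_3=(0,0,2k),\\
Z_iE_4=(-1,i,0),\quad Z_iE_5=(-j,k,0),
\end{gathered}
\]
so $0=\langle Z_i\xi,E_1\rangle=-a_4$ and $0=\langle Z_i\xi,E_4\rangle=a_1-a_2$. For $Z_k:(\dot p,\dot q,\dot u)\mapsto(k\dot p,k\dot q,[k,\dot u])$ we have
\[
\begin{gathered}
Z_kE_1=(k,0,0),\quad Z_kE_2=(0,j,0),\quad Z_kE_3=(0,0,-2i),\\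
Z_kE_4=(j,k,0),\quad Z_kE_5=(-1,-i,2j),
\end{gathered}
\]
so $0=\langle Z_k\xi,E_1\rangle=-a_5$ and $0=\langle Z_k\xi,E_5\rangle=a_1+a_2-2a_3$. Hence $a_4=a_5=0$ and $a_1=a_2=a_3$, that is, $\xi\in\mathbb R(1,i,j)=\mathbb Rw_0$.

Since $\nu_w$ is continuous on $\mathcal R$ and $\mathcal N_w$ is the kernel of a continuous family of linear maps on $\nu_w$, its dimension is upper semicontinuous. So $\dim\mathcal N_w\le1$ for all $w$ near $w_0$, in particular for the points of the dense open set $\mathcal R'$ near $w_0$, which are principal. Their orbits form a nonempty open set in $X$.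
\end{proof}

Suppose now that $\dim K'v'=0$. Then $Zv'=0$ for all $Z$ in the Lie algebra of $K'$. Let $v\in V'$ be a principal point. We have $\langle v',Zv\rangle=-\langle Zv',v\rangle=0$, so $v'\in\nu_v$, and trivially $\langle Zv',\eta\rangle=0$ for $\eta\in\nu_v$. So $v,v'\in\mathcal N_v$. Since $v'\ne0$, it follows that $\dim\mathcal N_v\ge2$ for all principal $v\notin\mathbb Rv'$, hence on a dense set of points of $V'/K'$. On the other hand, let $U\subset X$ be the open set of Lemma~\ref{lem:null}. The image $\varphi(U)$ meets the open dense set of principal orbits of $V'/K'$ in a nonempty open set, over which $\varphi^{-1}$ is a smooth isometry by (F2) and preserves $\mathcal N$. So $\dim\mathcal N\le1$ on a nonempty open subset of $V'/K'$, a contradiction. Hence $\dim K'v'\ge1$.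

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
By \eqref{eq:sum}, $\dim K'\ge d'=\dim K'v'+d''\ge1+4=5$. So $\mathrm{ac}(\rho)\ge5$. By Proposition~\ref{prop:isom} and $\dim K=5$, we have $\mathrm{ac}(\rho)=5$, and $\tau$ is reduced.
\end{proof}

\begin{thebibliography}{9}
\bibitem{PP} Francesco Panelli and Carolin Pomrehn, \emph{Representations of abstract copolarity one and two}, arXiv:1704.08985 (2017).
\end{thebibliography}

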